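# Extraspecial groups and the exponent of nilpotence of the trivial representation

Throughout, $p$ is a prime and $k$ is a field of characteristic $p$. "Unit" means a nonzero scalar; units and signs never matter below.

## 1. A class that dies on every hyperplane

Let $V$ be a nonzero finite-dimensional $\mathbb F_p$-vector space, regarded as a group. For each hyperplane $M\subset V$ there is the permutation module $k[V/M]$ with its augmentation to $k$. Adding the augmentations over all hyperplanes gives a surjection, and we name its kernel $J$: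
$$0\to J\to \bigoplus_{M}k[V/M]\to k\to 0. \tag{1.1}$$
The extension (1.1) is a class $e\in H^1(V;J)=\mathrm{Ext}^1_{kV}(k,J)$, and it has powers $e^n\in H^n(V;J^{\otimes n})$.

If $G\neq 1$ is a finite $p$-group, let $\Phi(G)$ be its Frattini subgroup, the intersection of its maximal subgroups. Then $V=G/\Phi(G)$ is elementary abelian, and the maximal subgroups of $G$ are exactly the preimages of the hyperplanes of $V$. Inflating (1.1) to $G$ gives the same sequence with $k[G/M]$, $M$ running over the maximal subgroups of $G$. We use the same letters $J$ and $e\in H^1(G;J)$ over $G$.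

The class $e$ vanishes on every proper subgroup $H$:
$$e|_H=0\qquad (H\subsetneq G). \tag{1.2}$$
Indeed, choose a maximal $M\supseteq H$. Then $1\mapsto M\in G/M$ is an $H$-equivariant splitting of the augmentation of $k[G/M]$.

**Example 1.1.** Let $p=2$ and $G=\mathbb Z/2$. The only hyperplane is $0$, and $J$ is spanned by the norm element of $k[\mathbb Z/2]$, so $J=k$. The extension does not split, so $e$ is a nonzero multiple of the generator $y$ of $H^*(\mathbb Z/2;k)=k[y]$, and no power of $e$ vanishes. Now let $G=\mathbb Z/4$. Again $V=\mathbb Z/2$ and $J=k$, and $e$ is a multiple of the inflation $x$ of $y$. Here $x\ne0$, but $x^2=Sq^1x=\beta x=0$, because $x$ lifts to $H^1(\mathbb Z/4;\mathbb Z/4)$. So $e\neq 0$ and $e^2=0$.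

The number of powers of $e$ that survive in $G$ is the invariant of this lecture. We now say where it comes from.

## 2. The exponent of nilpotence with respect to proper subgroups

Write $D(kG)=\mathrm{Fun}(BG,\mathrm{Mod}(k))$ for the derived category of $k[G]$-modules, with tensor product over $k$, diagonal action and unit $k$. More generally, for a space $B$ put $D(B)=\mathrm{Fun}(B,\mathrm{Mod}(k))$ and $H^*(B;M)=\pi_{-*}\lim_BM$. For $B=BG$ this is $H^n(G;M)=\mathrm{Hom}_{D(kG)}(k,M[n])$. We say that $M$ "has cohomology in degrees $\ge c$" if the underlying complex does. In that case $H^n(G;M)=0$ for $n<c$.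

From now on $G$ is a finite $p$-group that is not elementary abelian. Put
$$A_{\mathcal P}=\prod_{H\subsetneq G}k^{G/H},\qquad I=\mathrm{fib}(k\to A_{\mathcal P}),$$
the product being over all proper subgroups.

**Definition.** An object is $A_{\mathcal P}$-nilpotent if it lies in the thick $\otimes$-ideal generated by $A_{\mathcal P}$. An object $M$ has $A_{\mathcal P}$-exponent of nilpotence $\le n$ if $I^{\otimes n}\otimes M\to M$ is zero. We write $n_{\mathcal P}(G)$ for the exponent of the unit $k$, that is, the minimal $n$ such that $I^{\otimes n}\to k$ is zero.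

For instance, $M=k^{G/H}$ with $H$ proper has exponent $\le 1$. Projection to the factor $H$ makes $M$ an $A_{\mathcal P}$-module, so $M\to A_{\mathcal P}\otimes M$ has a left inverse, and therefore the map $I\otimes M\to M$ from its fiber is zero.

It is known that $k$ is $A_{\mathcal P}$-nilpotent, so $n_{\mathcal P}(G)$ is finite. The following descriptions of $n_{\mathcal P}(G)$ are equivalent.

1. It is the minimal $n$ such that, for every representation $Y$ of $G$ and every class $\alpha\in H^j(G;Y)$ restricting to zero on all proper subgroups, $\alpha^{\otimes n}=0$ in $H^{nj}(G;Y^{\otimes n})$.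
2. It is $\dim X+1$, where $X$ is a finite $G$-CW complex of minimal dimension such that $X^G=\emptyset$ and $k\wedge X_+\to k$ in $D(kG)$ admits a section.

The question, from Akhil Mathew, "Examples of descent up to nilpotence", arXiv:1701.01528 (2017), is whether $n_{\mathcal P}(G)$ is unbounded as $G$ varies. The link with Section 1 is as follows.

**Proposition 2.1.** $n_{\mathcal P}(G)\le n$ if and only if $e^n=0$ in $H^n(G;J^{\otimes n})$.

**Step 1: maximal subgroups suffice.** Let $A=\prod_Mk^{G/M}$ over the maximal subgroups and $I_A=\mathrm{fib}(k\to A)$. For each proper $H$ choose a maximal $M(H)\supseteq H$. The maps $k^{G/M(H)}\to k^{G/H}$ assemble to a unital map $A\to A_{\mathcal P}$, and projection is a unital map $A_{\mathcal P}\to A$. They induce maps $I_A\to I$ and $I\to I_A$ over $k$. Hence $I^{\otimes n}\to k$ factors through $I_A^{\otimes n}\to k$ and conversely, and one is zero if and only if the other is.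

**Step 2: dualize.** This turns a vanishing map into a vanishing cohomology class. All objects here are dualizable. The dual of $k\to A$ is the sum of augmentations $\bigoplus_Mk[G/M]\to k$, whose cofiber is $J[1]$. So the dual of $I_A\to k$ is the connecting map $e:k\to J[1]$, and the dual of $I_A^{\otimes n}\to k$ is $e^{n}:k\to J^{\otimes n}[n]$, up to sign. $\square$

To state the result we need some groups. A finite $p$-group $G$ is extraspecial if $Z(G)=[G,G]=\Phi(G)\cong\mathbb Z/p$. Its order is then $p^{1+2h}$. The groups $D_8$ and $Q_8$ are the extraspecial groups of order $8$. A central product of extraspecial groups is the quotient of their direct product that identifies the centers. For $h\ge1$ let $G_h$ be the following group of order $p^{1+2h}$: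

* for $p$ odd, the Heisenberg group $\mathbb F_p^h\times\mathbb F_p^h\times\mathbb F_p$ with $(a,b,c)(a',b',c')=(a+a',\,b+b',\,c+c'+a\cdot b')$;
* for $p=2$, the group $2^{1+2h}_-$, the central product of $Q_8$ and $h-1$ copies of $D_8$.

Also let $2^{1+2h}_+$ be the central product of $h$ copies of $D_8$.

**Theorem A.** $2(p-1)p^{h-1}+1\le n_{\mathcal P}(G_h)\le 2p^h-1$. In particular, for every prime $p$ and every field $k$ of characteristic $p$, $n_{\mathcal P}(G)$ is unbounded as $G$ varies.

**Theorem B.**

1. If $G$ is abelian and not elementary abelian, then $n_{\mathcal P}(G)=2$. If $G$ is non-abelian and $d$ is the smallest dimension $>1$ of an irreducible complex representation, then $n_{\mathcal P}(G)\le 2d-1\le 2(|G|/p)^{1/2}-1$. For $G=G_h$ the last bound is $2p^h-1$, and the ratio of $n_{\mathcal P}(G_h)$ to it is at least a quantity tending to $1-\frac1p$ as $h\to\infty$.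
2. $n_{\mathcal P}(G_1)=2p-1$; for example $n_{\mathcal P}(Q_8)=3$.
3. $2^{h-1}+1\le n_{\mathcal P}(2^{1+2h}_+)\le 2^h$. In particular $n_{\mathcal P}(D_8)=2$.
4. For $p$ odd and $G$ extraspecial of order $p^{1+2h}$ and exponent $p^2$, $n_{\mathcal P}(G)\le 2h+2$.

So already on extraspecial groups $n_{\mathcal P}$ can grow like $|G|^{1/2}$.

## 3. Complexes without fixed points: abelian groups and upper bounds

The upper bounds come from exhibiting complexes. We prove directly the half of description 2 that we use.

**Proposition 3.1.** Let $X$ be a finite $G$-CW complex with $X^G=\emptyset$ such that $k\to C^*(X;k)$ has a left inverse in $D(kG)$ (dually, $k\wedge X_+\to k$ has a section). Then $n_{\mathcal P}(G)\le\dim X+1$.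

*Proof.* Let $X_i$ be the $i$-skeleton. We show by induction on $i\geq -1$ that $e^{i+1}\cdot 1=0$ in $H^{i+1}(G;J^{\otimes(i+1)}\otimes C^*(X_i))$. For $i=-1$ this holds because $X_{-1}=\emptyset$. Suppose $e^i\cdot1=0$ on $X_{i-1}$. Then $e^i\cdot 1$ on $X_i$ is the image of some $\lambda\in H^i(G;J^{\otimes i}\otimes C^*(X_i,X_{i-1}))$. Here $C^*(X_i,X_{i-1})\simeq\bigoplus_\alpha k^{G/H_\alpha}[-i]$ with all $H_\alpha$ proper, since $X^G=\emptyset$. On $H^*(G;N\otimes k^{G/H_\alpha})=H^*(H_\alpha;N)$ the class $e$ acts through $e|_{H_\alpha}=0$, by (1.2). So $e\lambda=0$, and hence $e^{i+1}\cdot1=0$ on $X_i$.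

For $i=d=\dim X$: the map $H^{d+1}(G;J^{\otimes(d+1)})\to H^{d+1}(G;J^{\otimes (d+1)}\otimes C^*(X))$ is injective because of the left inverse, and it kills $e^{d+1}$. So $e^{d+1}=0$, and Proposition 2.1 applies. $\square$

**Projective spaces.** Let $\Delta$ be an irreducible complex representation of dimension $d>1$, and let $X=\mathbb P(\Delta)$. This is a smooth compact $G$-manifold, hence a finite $G$-CW complex, of dimension $2d-2$. We have $X^G=\emptyset$ because $\Delta$ has no invariant line. Let $c\in H^2(G;C^*(X;k))$ be the equivariant first Chern class of the tautological bundle. The classes $c^i\in H^{2i}(G;C^*(X;k))$ define a map $\bigoplus_{i<d}k[-2i]\to C^*(X;k)$ in $D(kG)$. It is an equivalence, because this can be checked on underlying complexes and $H^*(\mathbb{CP}^{d-1};k)=k[c]/c^d$. So the unit $k\to C^*(X;k)$ is the inclusion of a summand, and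
$$n_{\mathcal P}(G)\le 2d-1. \tag{3.1}$$
If $p=2$ and $\Delta$ is an irreducible real representation of dimension $d>1$, the same argument with $\mathbb{RP}(\Delta)$, of dimension $d-1$, and $w_1$ gives
$$n_{\mathcal P}(G)\le d. \tag{3.2}$$

*Upper bound of Theorem A.* For $p$ odd let $\zeta=e^{2\pi i/p}$, and let $G_h$ act on functions $\phi$ on $\mathbb F_p^h$ by $(\rho(a,b,c)\phi)(t)=\zeta^{c+t\cdot b}\phi(t+a)$. Applying $\rho(a',b',c')$ first and then $\rho(a,b,c)$ produces the exponent $c+t\cdot b+c'+(t+a)\cdot b'$, so this is a representation. It is irreducible: the operators with $a=c=0$ have the delta functions as joint eigenvectors with distinct characters, so an invariant subspace is spanned by delta functions, and translations permute these transitively. The dimension is $p^h$. For $p=2$, tensor the $2$-dimensional irreducible representations of $Q_8$ and of the $h-1$ copies of $D_8$. The external tensor product is irreducible, and since all central characters agree it factors through the central product. The dimension is $2^h$. So (3.1) gives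 $n_{\mathcal P}(G_h)\le2p^h-1$.

*Upper bound in B3.* The real $2$-dimensional representation of $D_8$ is absolutely irreducible, so its $h$-fold tensor product is an irreducible real representation of $2^{1+2h}_+$ of dimension $2^h$. Apply (3.2).

*Non-abelian part of B1.* Every irreducible complex representation satisfies $d^2\le|G:Z(G)|\le|G|/p$. Now use (3.1). For $G_h$ we have $|G_h|/p=p^{2h}$. The claim on the ratio follows from Theorem A, since $\big(2(p-1)p^{h-1}+1\big)/(2p^h-1)\to1-\frac1p$.

**Spheres.** Let $T$ be a complex representation of dimension $m$ with unit sphere $S(T)$, a finite $G$-CW complex of dimension $2m-1$. From the cofiber sequence $S(T)_+\to S^0\to S^T$, a section of $k\wedge S(T)_+\to k$ exists if and only if $k\to k\wedge S^T$ is zero. The object $k\wedge S^T$ has one-dimensional homology in degree $2m$ with trivial action, since $G$ acts through the connected group $U(m)$. So it is $k[2m]$, and the map is the Euler class $c_m(T)\in H^{2m}(G;k)$ up to a unit. Hence, if $T^G=0$ and $c_m(T)=0$ in $H^{2m}(G;k)$, then $n_{\mathcal P}(G)\le 2m$.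

*Abelian part of B1, upper bound.* A non-elementary abelian $p$-group surjects onto $\mathbb Z/p^2$. Let $\chi$ be a generating character of $\mathbb Z/p^2$, and let $T=\chi^p$, pulled back to $G$. Then $T^G=0$ and $c_1(T)=p\,c_1(\chi)=0$ in $H^2(G;k)$. So $n_{\mathcal P}(G)\le2$.

*Lower bound $n_{\mathcal P}(G)\ge2$ for every $G$.* Otherwise $e=0$ and $\bigoplus_Mk[G/M]\to k$ splits. But $\mathrm{Hom}_{kG}(k,k[G/M])$ is spanned by the norm element, whose augmentation is $[G:M]=p=0$, so no homomorphism from $k$ can split the map. With the previous paragraph, $n_{\mathcal P}(G)=2$ for $G$ abelian and not elementary abelian. Also $n_{\mathcal P}(D_8)=2$ by (3.2).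

*B4.* Let $p$ be odd and $G$ extraspecial of exponent $p^2$, with $V=G/Z(G)$ of dimension $2h$. Its extension class in $H^2(V;\mathbb F_p)=\Lambda^2V^*\oplus\beta V^*$ is $\omega_0+\beta\varphi$. If $\varphi$ were $0$, the extension would split over every cyclic subgroup of $V$ and $G$ would have exponent $p$; so $\varphi\ne0$. The extension class inflates to $0$ in $G$, so $\beta\varphi=-\omega_0$ there, and $(\beta\varphi)^{h+1}=\pm\omega_0^{h+1}=0$ because $\Lambda^{2h+2}V^*=0$. Let $L_\varphi$ be the one-dimensional representation given by $\varphi$; its $c_1$ mod $p$ is a unit times $\beta\varphi$. Take $T=(h+1)L_\varphi$. Then $T^G=0$ and $c_{h+1}(T)$ is a unit times $(\beta\varphi)^{h+1}=0$, so $n_{\mathcal P}(G)\le2h+2$.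

What remains is to bound $n_{\mathcal P}$ from below, that is, to show that high powers of $e$ survive in $G$.

## 4. Inverting the product of the linear forms, and truncating the fiber

Recall that $H^*(V;k)=k[y_1,\dots,y_r]$ with $|y_i|=1$ for $p=2$, and $H^*(V;k)=\Lambda(x_1,\dots,x_r)\otimes k[y_1,\dots,y_r]$ with $y_i=\beta x_i$ for $p$ odd. Here $r=\dim V$, and the $y_i$ ($p=2$), resp. $x_i$ ($p$ odd), form a basis of $V^*=H^1(V;\mathbb F_p)$. Let $f\in H^*(V;k)$ be the product of all $\varphi$ ($p=2$), resp. of all $\beta\varphi$ ($p$ odd), over $0\ne\varphi\in V^*$. In terms of the $y_i$, $f$ is the product of all nonzero $\mathbb F_p$-linear forms. Each hyperplane is some $\ker\varphi$, so $f|_M=0$ for every hyperplane $M$.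

**Lemma 4.1.** For $N\in D(kV)$, multiplication by $e^n$ is an isomorphism $H^*(V;N)[f^{-1}]\cong H^{*+n}(V;J^{\otimes n}\otimes N)[f^{-1}]$, linear over $H^*(V;k)$ up to sign.

*Proof.* The fiber of $e\otimes N:N\to J[1]\otimes N$ is $\bigoplus_Mk[V/M]\otimes N$. By Shapiro's lemma its cohomology is $\bigoplus_MH^*(M;N)$, on which $f$ acts through $f|_M=0$. It vanishes after inverting $f$, and localization is exact. So multiplication by $e$ is an isomorphism. Iterate, with $J^{\otimes i}\otimes N$ in place of $N$. $\square$

The first thing to try is to use this over $G$: inflate $f$, invert it, and conclude that no power of $e$ vanishes. This cannot work. The proof of Lemma 4.1 applies verbatim in $D(kG)$, since $f$ also restricts to $0$ on the maximal subgroups of $G$. But $e^n=0$ in $G$ for $n=n_{\mathcal P}(G)$, so $H^*(G;k)[f^{-1}]=0$; in other words, $f$ is nilpotent in $H^*(G;k)$. Inverting it over $G$ destroys everything.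

The way out is to stay over $V$ and to see only the part of $G$ that matters in a given degree. From now on $G$ is extraspecial of order $p^{1+2h}$, $Z=\Phi(G)\cong\mathbb Z/p$ is its center, $V=G/Z\cong\mathbb F_p^{2h}$, and $\omega\in H^2(V;\mathbb F_p)$ is the extension class. Then $BG=\mathrm{hofib}(\omega:BV\to K(\mathbb Z/p,2))$. Let $\pi:BG\to BV$ and $R=\pi_*k\in D(kV)$. This $R$ is the commutative algebra of fiberwise cochains: its underlying object is $C^*(BZ;k)$, and $V$ acts trivially on $H^*(BZ;k)$ since $Z$ is central. For a finite-dimensional $kV$-module $M$, the projection formula $\pi_*\pi^*M\simeq M\otimes R$ gives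
$$H^*(G;M)=H^*(V;M\otimes R), \tag{4.1}$$
and inflation is induced by $k\to R$.

**Lemma 4.2.** Let $D\to R$ be a map under $k$ in $D(kV)$ whose cofiber has cohomology only in degrees $\ge c$, and let $M$ be a finite-dimensional $kV$-module. If $n\le c$ and $x\in H^n(V;M)$ inflates to $0$ in $H^n(G;M)$, then $x$ maps to $0$ in $H^n(V;M\otimes D)$.

*Proof.* The fiber of $M\otimes D\to M\otimes R$ has cohomology only in degrees $\ge c+1$, so its $H^n(V;-)$ vanishes for $n\le c$. Hence $H^n(V;M\otimes D)\to H^n(V;M\otimes R)=H^n(G;M)$ is injective, and it sends the image of $x$ to the inflation of $x$, which is $0$. $\square$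

**Proposition 4.3.** Let $D\to R$ be as in Lemma 4.2, and let $1_D\in H^0(V;D)$ be the image of $1$. If $n_{\mathcal P}(G)\le c$, then $1_D=0$ in $H^*(V;D)[f^{-1}]$.

*Proof.* By Proposition 2.1, $e^c\in H^c(V;J^{\otimes c})$ inflates to $0$ in $G$. By Lemma 4.2 with $n=c$, $e^c\cdot1_D=0$ in $H^c(V;J^{\otimes c}\otimes D)$. By Lemma 4.1 with $N=D$, $1_D=0$ after inverting $f$. $\square$

So a lower bound $n_{\mathcal P}(G)\ge c+1$ follows once we find a good approximation $D$ of $R$, correct below degree $c$, in which $1$ survives the inversion of $f$. The natural candidate is $D=\tau^{\le c-1}R$. The simplest case is $c=2$. There is a triangle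
$$k\to\tau^{\le1}R\to k[-1]\xrightarrow{\ \eta\ }k[1],\qquad \eta=(\text{unit})\cdot\omega\in H^2(V;k). \tag{4.2}$$
To identify $\eta$, take $k=\mathbb F_p$; the general case follows by extension of scalars. The long exact sequence is
$$H^0(V;\mathbb F_p)\xrightarrow{\eta}H^2(V;\mathbb F_p)\to H^2(V;\tau^{\le1}R),$$
and $H^2(V;\tau^{\le1}R)\to H^2(V;R)=H^2(G;\mathbb F_p)$ is injective because $H^1(V;\tau^{\ge2}R)=0$. So the kernel of inflation on $H^2(V;\mathbb F_p)$ is $\mathbb F_p\eta$. It contains $\omega$, and $\omega\neq0$ since $Z=\Phi(G)$. So $\omega$ is a unit times $\eta$.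

**Example 4.4** ($Q_8$ and $D_8$). Let $p=2$ and $h=1$, so $f=y_1y_2(y_1+y_2)$. By (4.2) and Proposition 4.3 with $c=2$: if $n_{\mathcal P}(G)\le2$, then $1\in\omega\cdot k[y_1,y_2][f^{-1}]$. For $Q_8$, $\omega=y_1^2+y_1y_2+y_2^2$ (see Section 7). At the point $(1,\zeta)$ with $\zeta\in\bar k$ a primitive cube root of unity, $\omega=0$ but $f=\zeta(1+\zeta)=\zeta^3=1$. So $\omega$ is not a unit, and $n_{\mathcal P}(Q_8)\ge3$. With (3.1) for $d=2$, $n_{\mathcal P}(Q_8)=3$. For $D_8$, $\omega=y_1y_2$ divides $f$, and the method with $c=2$ gives nothing, as it must since $n_{\mathcal P}(D_8)=2$.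

For large $h$ we have to take $c$ large. This needs two inputs: commutative algebra, to know that certain quotients of the localized polynomial ring do not vanish, and the spectral sequence of the truncation filtration.

## 5. Moore determinants and Frobenius twists of an alternating form

Let $P=k[y_1,\dots,y_{2h}]$, let $f$ be as above, and put $P_f=P[f^{-1}]$. All nonzero $\mathbb F_p$-linear forms in the $y_i$ are units of $P_f$. The $\bar k$-points of $\operatorname{Spec}P$ form $V\otimes\bar k=\bar k^{2h}$. "Rational" means defined over $\mathbb F_p$. Let $F^jy=(y_i^{p^j})_i$, and let $B$ be a nondegenerate alternating form on $V$ over $\mathbb F_p$.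

**Lemma 5.1** (Moore determinant). For indeterminates $t_1,\dots,t_d$, the determinant $\det(t_i^{p^j})_{1\le i\le d,\,0\le j<d}$ is a unit of $\mathbb F_p$ times the product of nonzero $\mathbb F_p$-linear forms in the $t_i$, one from each line of forms.

*Proof.* Let $l=\sum c_it_i$ with $c_m\ne0$. Replacing row $m$ by $\sum_ic_i\,(\text{row }i)=(l^{p^j})_j$ multiplies the determinant by $c_m$, so $l$ divides it. Forms on different lines are non-associate primes, so their product divides the determinant. There are $(p^d-1)/(p-1)=1+p+\dots+p^{d-1}$ lines, which is the degree of the determinant. The determinant is nonzero, since the monomial $t_1t_2^p\cdots t_d^{p^{d-1}}$ has coefficient $1$. $\square$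

Two consequences. First, $\det(y_i^{p^j})_{1\le i\le2h,\,0\le j<2h}$ and $\det(y_i^{p^j})_{1\le i\le h,\,0\le j<h}$ are units of $P_f$. Second:

**(5.1)** *Let $W$ be a rational subspace, let $y\in W(\bar k)$ lie in no proper rational subspace of $W$, let $W_0\subset W$ be rational and $d=\dim W/W_0$. Then for every $j\ge0$ the images of $F^jy,\dots,F^{j+d-1}y$ in $W/W_0$ form a basis.* Indeed, let $t_1,\dots,t_d$ be rational coordinates on $W/W_0$, evaluated at the image of $y$. If a nonzero $\mathbb F_p$-linear form vanished at $(t_1,\dots,t_d)$, its preimage in $W$ would be a proper rational subspace containing $y$. So the determinant of Lemma 5.1 is nonzero, which is the claim for $j=0$. For general $j$ the determinant is its $p^j$-th power.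

Now let $\theta_1,\dots,\theta_t$, $0\le t\le2h-1$, be one of the following:

* for $p$ odd, $\theta_j=v_j:=B(F^jy,y)$ for $1\le j\le t$;
* for $p=2$, $\theta_{j+1}=q_j$ for $0\le j\le t-1$, where $q_0=q$ is a quadratic form over $\mathbb F_2$ with polar form $B$, and $q_j:=B(F^jy,y)$ for $j\ge1$.

Since $d(y_i^{p^j})=0$ for $j\ge1$, we have $dv_j=B(F^jy,dy)$ and $dq_j=B(F^jy,dy)$ for $j\geq 1$. Also $dq_0=B(y,dy)$: squares contribute nothing, and $d(y_ay_b)=y_a\,dy_b+y_b\,dy_a$.

**Example 5.2.** For $Q_8$: $B(s,t)=s_1t_2+s_2t_1$, so $q_1=y_1^2y_2+y_1y_2^2=f$. So $P_f/(q_0)\ne0$ by Example 4.4, but $P_f/(q_0,q_1)=0$.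

**Lemma 5.3.** $\theta_1,\dots,\theta_t$ is a regular sequence on $P_f$, except that the quotient may be zero.

*Proof.* The matrix $(y_i^{p^j})_{1\le i\le 2h,\,0\le j<2h}$ is invertible over $P_f$ and $B$ is nondegenerate, so the forms $B(F^jy,dy)$, $0\le j<2h$, are a basis of $\Omega_{P_f/k}$. The $d\theta_j$ are among them. We show that $\theta_j$ is a non-zero-divisor on $P_f/(\theta_1,\dots,\theta_{j-1})$, and it suffices to do so at each prime $\mathfrak p$. If $\mathfrak p\supseteq(\theta_1,\dots,\theta_j)$, the $\theta_i$ $(i\le j)$ have linearly independent images under $\mathfrak p_{\mathfrak p}/\mathfrak p_{\mathfrak p}^2\to\Omega\otimes\kappa(\mathfrak p)$, $a\mapsto da$. So they are part of a regular system of parameters of the regular local ring $(P_f)_{\mathfrak p}$, and hence form a regular sequence there. If $\mathfrak p$ contains $\theta_1,\dots,\theta_{j-1}$ but not $\theta_j$, then $\theta_j$ is a unit at $\mathfrak p$. At all other primes the module is zero. $\square$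

**Lemma 5.4.** $P_f/(\theta_1,\dots,\theta_t)\ne0$ in each of the following cases: (a) $t=h-1$; (b) $p=2$, $t=h$, and $q$ has no totally singular rational subspace of dimension $h$.

**Step 1: reduce to a dimension count.** Let $\mathcal Z\subset\bar k^{2h}$ be the zero set of the $\theta_j$. It contains $0$, and by Krull's theorem all its components have dimension $\ge2h-t$. If $P_f/(\theta_1,\dots,\theta_t)=0$, then by the Nullstellensatz $f$ vanishes on $\mathcal Z$, so $\mathcal Z$ lies in the union of the rational hyperplanes. Assume this. For rational $W$ let $W^\circ$ be the set of points of $W$ lying in no proper rational subspace of $W$; it is open in $W$. Each point lies in $W^\circ$ for the smallest rational $W$ containing it. So $\mathcal Z$ is the finite union of the sets $\mathcal Z\cap W^\circ$ with $W$ proper, and $\dim(\mathcal Z\cap W^\circ)\ge2h-t$ for some proper rational $W$. Fix it.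

**Step 2: bound this dimension by tangent spaces.** Let $W_0=\operatorname{rad}(B|_W)$ and $\rho=\dim W_0$. At $y\in\mathcal Z\cap W^\circ$ the differentials of the $\theta_j|_W$ are the forms $B(F^jy,\cdot)|_W$ for $t$ consecutive values of $j$. Here $F^jy\in W$, and $B$ is nondegenerate on $W/W_0$. So the rank of these forms is the rank of the images of the $F^jy$ in $W/W_0$, and by (5.1) it is $\min(t,\dim W-\rho)$. The local dimension is at most the dimension of the tangent space, so
$$2h-t\le\dim(\mathcal Z\cap W^\circ)\le\max(\dim W-t,\ \rho).$$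
Since $\dim W-t<2h-t$, we get $\rho\ge2h-t$. On the other hand $W_0$ is totally isotropic, so $\rho\le h$.

**Step 3: contradiction.** In case (a), $\rho\ge h+1$, which is impossible. In case (b), $\rho=h$, so $W_0$ is Lagrangian, $W\subseteq W_0^\perp=W_0$, and $B|_W=0$. Then $q|_W=\sum c_ix_i^2$ with $c_i\in\mathbb F_2$ in rational coordinates $x_i$ on $W$, so $q|_W=\ell^2$ with $\ell=\sum c_ix_i$ a rational linear form. We have $\ell\ne0$, since $W$ is not totally singular. As $q=\theta_1$, $\mathcal Z\cap W\subset\{\ell=0\}$, a proper rational subspace of $W$. So $\mathcal Z\cap W^\circ=\emptyset$, contrary to the choice of $W$. $\square$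

## 6. The truncation spectral sequence and transgression

Let $K$ be $K(\mathbb Z/p,2)$ or $K(\mathbb Z,3)$, with path fibration $\mathrm{pr}:*\simeq\mathcal E\to K$ and connected fiber $\Omega K$. Let $\psi:BV\to K$ be a map. Put
$$S_{un}=\mathrm{pr}_*k\in D(K),\qquad S=\psi^*S_{un}\in D(kV).$$
By base change, $S$ is the object of fiberwise cochains of $\mathrm{hofib}(\psi)\to BV$. For $\psi=\omega$ it is $R$. Since $K$ is simply connected, the cohomology local systems of $S_{un}$ are constant with value $H^j(\Omega K;k)$. The filtration by $\tau^{\le m}$ satisfies $\tau^{\le a}\otimes\tau^{\le b}\to\tau^{\le a+b}$, so it yields multiplicative first-quadrant spectral sequences (indexed from $E_2$)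
$$E_2^{i,j}(S_{un})=H^i(K;k)\otimes H^j(\Omega K;k)\Rightarrow H^*(*;k),\qquad E_2^{i,j}(S)=H^i(V;k)\otimes H^j(\Omega K;k)\Rightarrow H^*(\mathrm{hofib}(\psi);k),$$
with $d_r:E_r^{i,j}\to E_r^{i+r,j-r+1}$, and a multiplicative map $E(S_{un})\to E(S)$ equal to $\psi^*\otimes\mathrm{id}$ on $E_2$. Both arise from $k=\mathbb F_p$ by extension of scalars. Row $0$ comes from $\tau^{\le0}S=k$. A class "survives to page $r$" if $d_s$ vanishes on it for all $s<r$. Concretely, a class in $H^n$ of the $j$-th graded piece survives to page $r+1$ if it lifts to $H^n(\tau^{\le j}/\tau^{\le j-r})$, and then $d_{r+1}$ of it is represented by the boundary of the lift.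

**Lemma 6.1** (transgression). Let $k=\mathbb F_p$ and $j\ge1$. There are maps $\sigma:\tilde H^{j+1}(K)\to\tilde H^j(\Omega K)$, commuting with Steenrod operations up to sign and taking the fundamental class to a unit times the fundamental class, such that for every $y\in\tilde H^{j+1}(K)$ the class $\sigma(y)\in E_2^{0,j}(S_{un})$ survives to page $j+1$ and $d_{j+1}\sigma(y)=\pm y$. Hence in $E(S)$ the class $\sigma(y)$ survives to page $j+1$ and $d_{j+1}\sigma(y)=\pm\psi^*y$.

**Step 1: construct $\sigma$.** Let $Q=S_{un}/\tau^{\le0}S_{un}=S_{un}/\mathbb F_p$, and let $\mathrm{Cyl}$ be the mapping cylinder of $\mathrm{pr}$. Then $H^j(K;Q)=H^{j+1}(\mathrm{Cyl},\mathcal E)$, and the boundary map $\partial:H^j(K;Q)\to H^{j+1}(K)$ is $H^{j+1}(\mathrm{Cyl},\mathcal E)\to H^{j+1}(\mathrm{Cyl})$. It is an isomorphism onto $\tilde H^{j+1}(K)$ as $\mathcal E$ is contractible. Restriction to the base point is $H^{j+1}(\mathrm{Cyl},\mathcal E)\to H^{j+1}(\mathrm{Cone}\,\Omega K,\Omega K)=\tilde H^j(\Omega K)$. Let $\sigma$ be $\partial^{-1}$ followed by this restriction.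 All maps involved are restrictions or coboundaries, so $\sigma$ commutes with Steenrod operations up to sign. If $K$ has its homotopy in degree $n$, then $Q$ has cohomology in degrees $\ge n-1$, so $H^{n-1}(K;Q)=H^0(K;H^{n-1}(\Omega K))=H^{n-1}(\Omega K)$. Thus $\sigma:H^n(K)\to H^{n-1}(\Omega K)$ is an isomorphism of one-dimensional spaces, which gives the statement on fundamental classes.

**Step 2: read off the differential.** We have $H^j(K;Q)=H^j(K;\tau^{\le j}S_{un}/\tau^{\le0}S_{un})$, because $\tau^{>j}S_{un}$ contributes nothing to $H^{j-1}$ and $H^j$. So $\partial^{-1}(y)$ is a lift of $\sigma(y)\in H^0(K;H^j(\Omega K))$ to $\tau^{\le j}/\tau^{\le0}$ with boundary $y$ in $\tau^{\le0}$. This says $d_r\sigma(y)=0$ for $r\le j$ and $d_{j+1}\sigma(y)=\pm y$. The statement for $E(S)$ is naturality. $\square$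

The spectral sequence $E(S)$ is one of $H^*(V;k)$-modules, and $f$ is a permanent cycle in row $0$, of even degree when $p$ is odd. So we may invert $f$ on every page. From now on $E_r$ denotes the localized pages of $E(S)$; they form a multiplicative spectral sequence.

**Lemma 6.2.** Let $S_m=\tau^{\le m}S$ and $x\in H^*(V;k)$. If $x\cdot1=0$ in $H^*(V;S_m)[f^{-1}]$, then $x=0$ in $E_{m+2}^{*,0}$.

*Proof.* For some $r$, $f^rx\cdot1=0$ in $H^*(V;S_m)$. The spectral sequence $E'$ of $S_m$ has only rows $0,\dots,m$. A $d_s$ into row $0$ starts in row $s-1$, so there is none for $s\ge m+2$, and $E'^{*,0}_{m+2}=E'^{*,0}_\infty$ is the image of $H^*(V;k)\to H^*(V;S_m)$. Hence $f^rx=0$ in $E'^{*,0}_{m+2}$. By the map $E'\to E(S)$ it is also $0$ in the unlocalized page $E^{*,0}_{m+2}(S)$. Now invert $f$. $\square$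

## 7. Extraspecial $2$-groups

Let $p=2$ and let $G$ be extraspecial of order $2^{1+2h}$.

**Step 1: the extension class is a quadratic form.** This puts us in the setting of Section 5. The class $\omega\in H^2(V;\mathbb F_2)$ is a quadratic form $q$ in the $y_i$. Restricting it to cyclic subgroups of $V$ shows $q(gZ)=g^2\in Z=\mathbb F_2$, and a quadratic form over $\mathbb F_2$ is determined by its values. From $(gg')^2=g^2g'^2[g',g]$, its polar form $B$ is the commutator form, which is nondegenerate because $Z$ is the center. For $Q_8$, all nontrivial elements of $V$ lift to elements of order $4$, so $q=y_1^2+y_1y_2+y_2^2$. For $D_8$, exactly one does, so $q=y_1y_2$ in a suitable basis. Central products correspond to orthogonal sums.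

**Step 2: minus type has no large totally singular subspace.** This is what Lemma 5.4(b) needs. The sum $\sum_{v\in V}(-1)^{q(v)}$ is multiplicative over orthogonal sums and equals $1-3=-2$ for $Q_8$ and $3-1=2$ for $D_8$. So it is $-2^h$ for $2^{1+2h}_-$. Let $L$ be totally singular of dimension $h$. Then $B|_L=0$ and $L^\perp=L$. Since $q(v+l)=q(v)+B(v,l)$ for $l\in L$, a coset $v+L$ with $v\notin L$ contributes $(-1)^{q(v)}\sum_{l}(-1)^{B(v,l)}=0$, and $L$ contributes $2^h$. The sum would be $2^h$, a contradiction.

**Step 3: the transgressions.** This computes the differentials. Apply Section 6 to $K=K(\mathbb Z/2,2)$ and $\psi=q$. Then $S=R$ and $H^*(\Omega K;k)=k[z]$ with $z=\sigma(\iota)$. Since $z^{2^j}=Sq^{2^{j-1}}\cdots Sq^1z$, Lemma 6.1 shows that $z^{2^j}$ survives to page $2^j+1$ and that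
$$d_{2^j+1}(z^{2^j})=Sq^{2^{j-1}}\cdots Sq^2Sq^1q=B(F^jy,y)=q_j\quad(j\ge1),\qquad d_2(z)=q=q_0 .$$
The middle equality: $Sq^1(y_ay_b)=y_a^2y_b+y_ay_b^2$ and $Sq^1(y_a^2)=0$ give $Sq^1q=B(Fy,y)$. Then $Sq^{2^j}(y_a^{2^j}y_b)=y_a^{2^{j+1}}y_b$ for $j\ge1$, because the total squares of $y_a^{2^j}$ and $y_b$ are $y_a^{2^j}+y_a^{2^{j+1}}$ and $y_b+y_b^2$.

**Step 4: the pages.** This identifies what is left of row $0$. Let $t=h$ if $G$ is of minus type, and $t=h-1$ otherwise. We claim that for $0\le j\le t$
$$E_{2^j+1}=\big(P_f/(q_0,\dots,q_{j-1})\big)[z^{2^j}].$$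
For $j=0$ this is $E_2=P_f[z]$. Assume it for $j<t$. Then $d_{2^j+1}(z^{2^ji})=i\,q_jz^{2^j(i-1)}$, and $q_j$ is a non-zero-divisor on the coefficient ring by Lemma 5.3. So the rows with $i$ odd disappear and those with $i$ even are divided by $q_j$: $E_{2^j+2}=\big(P_f/(q_0,\dots,q_j)\big)[z^{2^{j+1}}]$. This page is generated by row $0$ and $z^{2^{j+1}}$, which survives to page $2^{j+1}+1$, so nothing changes until then. This proves the claim. By Lemma 5.4, (b) or (a),
$$E^{*,0}_{2^t+1}=P_f/(q_0,\dots,q_{t-1})\ne0. \tag{7.1}$$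

**Step 5: the bound.** Take $D=\tau^{\le c-1}R$ with $c=2^t$. The cofiber of $D\to R$ has cohomology in degrees $\ge c$. If $n_{\mathcal P}(G)\le c$, then $1=0$ in $H^*(V;D)[f^{-1}]$ by Proposition 4.3, and so $1=0$ in $E_{2^t+1}^{*,0}$ by Lemma 6.2 with $m=2^t-1$, against (7.1). Therefore $n_{\mathcal P}(G)\ge2^t+1$:
$$n_{\mathcal P}(2^{1+2h}_-)\ge2^h+1,\qquad n_{\mathcal P}(2^{1+2h}_+)\ge2^{h-1}+1. \tag{7.2}$$
The first is the lower bound of Theorem A for $p=2$, since $2(2-1)2^{h-1}+1=2^h+1$. The second completes B3.

## 8. Odd $p$: the nilpotent differential $d_2(z)=\omega$, and $K(\mathbb Z,3)$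

Let $p$ be odd and $G=G_h$, and write $\Lambda=\Lambda(x_1,\dots,x_{2h})$. Then $H^*(V;k)=\Lambda\otimes P$, and from the cocycle $a\cdot b'$ the extension class is, up to sign, $\omega=\sum_{i\le h}x_ix_{h+i}$. Put $B(s,t)=\sum_{i\le h}(s_it_{h+i}-s_{h+i}t_i)$.

If we copy Section 7 with $\psi=\omega$, we have $H^*(BZ;k)=\Lambda[z]\otimes k[\beta z]$, and the first differential is $d_2(z)=(\text{unit})\,\omega$, while $d_2(\beta z)=0$ since $\beta z=\pm\sigma(\beta\iota)$ survives to page $3$. In Section 7 everything rested on the targets being non-zero-divisors. Here $\omega$ is nilpotent, and row $1$ of $E_3$ is $\mathrm{ann}(\omega)\,z$. Already for $h=1$ the annihilator of $\omega=x_1x_2$ in $\Lambda(x_1,x_2)\otimes P_f$ is the ideal $(x_1,x_2)$, strictly larger than $(\omega)$, so there is no simple pattern to carry to the next page. At this point the copy stops.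

The remedy is to separate $z$ from the polynomial part. Classes $u$ of odd degree that are part of a basis of $\Lambda^1$ also square to zero, but their annihilator is just $(u)$. The polynomial part alone, viewed as coming from a fibration over $K(\mathbb Z,3)$, has only differentials onto such classes and onto elements of $P$. The class $\omega$ is then handled at the end by multiplying with an element that kills it. We first compute over $K(\mathbb Z,3)$ itself.

**Lemma 8.1.** Let $p$ be odd, $K=K(\mathbb Z,3)$, $\iota$ the mod $p$ fundamental class, $u_0=\iota$, $u_{j+1}=P^{p^j}u_j$ and $v_{j+1}=\beta u_{j+1}$ $(j\ge0)$. Let $H^*(\Omega K;k)=k[w]$ with $w=\sigma(\iota)$, $|w|=2$. In $E(S_{un})$, for all $j\ge0$: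

(i) $w^{p^j}$ survives to page $2p^j+1$ and $d_{2p^j+1}w^{p^j}=\pm u_j$;

(ii) $u_jw^{p^j(p-1)}$ is a $d_{2p^j+1}$-cycle, survives to page $2p^j(p-1)+1$, and there $d_{2p^j(p-1)+1}(u_jw^{p^j(p-1)})=(\text{unit})\,v_{j+1}$.

*Proof.* We may take $k=\mathbb F_p$. The degrees are $|u_j|=2p^j+1$ and $|v_j|=2p^j+2$.

**Step 1: part (i).** Since $|w^{p^j}|=2p^j$, we have $P^{p^j}w^{p^j}=w^{p^{j+1}}$. So $\sigma(u_j)=\pm w^{p^j}$, and (i) is Lemma 6.1.

**Step 2: set up an induction for (ii).** By Cartan's theorem, $H^*(K(\mathbb Z,3);\mathbb F_p)=\Lambda(u_0,u_1,\dots)\otimes\mathbb F_p[v_1,v_2,\dots]$. We show by induction on $j$ that (ii) holds and that, with $W=w^{p^j}$,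
$$E_{2p^j+1}(S_{un})=\Lambda(u_j,u_{j+1},\dots)\otimes\mathbb F_p[v_{j+1},v_{j+2},\dots]\otimes\mathbb F_p[W]. \tag{8.1}$$
For $j=0$ this is $E_3=E_2$, which holds because odd rows vanish.

**Step 3: the first differential.** Assume (8.1) for $j$. Then $d(W^i)=\pm i\,u_jW^{i-1}$. In $\Lambda(u_j)\otimes\mathbb F_p[W]$ the cycles are spanned by the $W^{pi}$ and all $u_jW^i$, and the boundaries by the $u_jW^{i-1}$ with $p\nmid i$. So
$$E_{2p^j+2}(S_{un})=\mathcal B\otimes\Lambda(U)\otimes\mathbb F_p[W^p],\qquad \mathcal B=\Lambda(u_{j+1},\dots)\otimes\mathbb F_p[v_{j+1},\dots],\quad U=u_jW^{p-1}.$$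

**Step 4: the differential on $U$.** By (i), $W^p=w^{p^{j+1}}$ survives to page $2p^{j+1}+1$. The class $U$ lies in row $2p^j(p-1)$, and there are no nonzero rows strictly between $0$ and this one. So $U$ survives to page $2p^j(p-1)+1$, where $dU$ lies in row $0$. The nonzero class $v_{j+1}\in\mathcal B$ in row $0$ must be killed at some point, because $\mathcal E$ is contractible. The source of the killing differential has total degree $2p^{j+1}+1$ and lies in a positive row. Elements of $\mathcal B$ have degree $0$ or $\ge3$, and $|W^p|=2p^{j+1}$, $|U|=2p^{j+1}+1$. So the elements of that total degree in positive rows are the multiples of $U$. Hence $d_{2p^j(p-1)+1}U=(\text{unit})\,v_{j+1}$, which is (ii).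

**Step 5: close the induction.** On this page $W^p$ is still a cycle, and $v_{j+1}$ is a non-zero-divisor on $\mathcal B$. So the homology is $\Lambda(u_{j+1},\dots)\otimes\mathbb F_p[v_{j+2},\dots]\otimes\mathbb F_p[W^p]$. It is generated by row $0$ and $W^p$, so nothing changes until page $2p^{j+1}+1$. This is (8.1) for $j+1$. $\square$

## 9. The lower bound for Heisenberg groups

We keep $p$ odd, $G=G_h$, $\omega=\sum_{i\le h}x_ix_{h+i}$ and $B$ as in Section 8. In $H^*(V;k)$ put
$$u_j=\sum_{i\le h}\big(y_i^{p^j}x_{h+i}-y_{h+i}^{p^j}x_i\big)=B(F^jy,x),\qquad v_j=B(F^jy,y).$$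
Then $u_0=\beta\omega$. By the Cartan formula, with $P^ix=0$ for $i>0$ and the total power of $y^{p^j}$ equal to $y^{p^j}+y^{p^{j+1}}$, also $u_{j+1}=P^{p^j}u_j$; and $v_{j+1}=\beta u_{j+1}$.

**Step 1: the algebra $R'$.** This isolates the polynomial part of $H^*(Z;k)$. Let $\delta:K(\mathbb Z/p,2)\to K(\mathbb Z,3)$ be the integral Bockstein. Apply Section 6 to $\psi=\delta\omega:BV\to K(\mathbb Z,3)$, put $\hat E=\mathrm{hofib}(\psi)$, and let $R'=S\in D(kV)$ be its algebra of fiberwise cochains, with underlying cohomology $k[w]$. Since $\psi^*\iota=\beta\omega=u_0$ up to sign, the universal classes $u_j,v_{j+1}$ of Lemma 8.1 pull back, up to sign, to the classes $u_j,v_{j+1}$ just defined. By naturality, (i) and (ii) of Lemma 8.1 hold in the spectral sequence of $R'$. There is a map $BG\to\hat E$ over $BV$ that on fibers is $\Omega\delta:K(\mathbb Z/p,1)\to K(\mathbb Z,2)$, again the integral Bockstein up to sign. It induces an algebra map $R'\to R$ in $D(kV)$ sending $w$ to $(\text{unit})\cdot\beta z$.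

**Step 2: notation for the pages.** Let $H=\Lambda\otimes P_f$, the localized row $0$. Since $\det(y_i^{p^j})_{1\le i\le 2h,\,0\le j<2h}$ is a unit of $P_f$ and $B$ is nondegenerate, $u_0,\dots,u_{2h-1}$ is a basis of $\Lambda^1\otimes P_f$, so $H=\Lambda_{P_f}(u_0,\dots,u_{2h-1})$. Put $s=h-1$, $P_j=P_f/(v_1,\dots,v_j)$ and
$$H_j=H/(u_0,\dots,u_{j-1},v_1,\dots,v_j)=\Lambda_{P_j}(u_j,\dots,u_{2h-1})\qquad(0\le j\le s).$$
The annihilator of $u_j$ in $H_j$ is $u_jH_j$. For $j<s$, Lemma 5.3 shows that $v_{j+1}$ is a non-zero-divisor on $P_j$, hence on the free $P_j$-module $H_j/u_j=\Lambda_{P_j}(u_{j+1},\dots,u_{2h-1})$.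

**Step 3: the pages.** This determines row $0$ of a late page. We claim $E_{2p^j+1}=H_j[w^{p^j}]$ for $0\le j\le s$. For $j=0$ this is $E_3=E_2=H[w]$. Assume the formula for some $j\le s$, and put $W=w^{p^j}$. Then $d_{2p^j+1}(bW^i)=\pm i\,b\,u_jW^{i-1}$ for $b\in H_j$. In the row of $W^i$, the kernel is $H_j$ if $p\mid i$ and $u_jH_j$ otherwise, and the image is $u_jH_j$ if $p\nmid i+1$ and $0$ otherwise. So the homology is $H_j/u_j$ for $i\equiv0$, $u_jH_j$ for $i\equiv p-1$, and $0$ for other $i$ mod $p$:
$$E_{2p^j+2}=(H_j/u_j)[W^p]\ \oplus\ u_jH_j\,W^{p-1}[W^p]. \tag{9.1}$$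
Now let $j<s$. The page (9.1) is generated over $(\text{row }0)[W^p]$ by $1$ and $u_jW^{p-1}$. Here $W^p$ survives to page $2p^{j+1}+1$, and $u_jW^{p-1}$ survives to page $2p^j(p-1)+1$. So the next possibly nonzero differential is, up to sign,
$$d_{2p^j(p-1)+1}:\ u_jb\,W^{p-1}W^{pi}\mapsto(\text{unit})\,v_{j+1}b\,W^{pi}\in(H_j/u_j)[W^p].$$
It is injective: if $v_{j+1}b\in u_jH_j$, then $b\in u_jH_j$ and so $u_jb=0$. Its cokernel is $H_{j+1}[W^p]$, which persists to page $2p^{j+1}+1$. This proves the claim.

Let $a=(p-1)p^s=(p-1)p^{h-1}$. By (9.1) for $j=s$, the lowest nonzero positive row of $E_{2p^s+2}$ is row $2p^s(p-1)=2a$. Moreover $2a\ge4p^s\ge2p^s+2$. The differentials $d_r$ with $2p^s+2\le r\le2a-1$ into row $0$ start in row $r-1$, with $0<r-1<2a$, and so vanish. Hence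
$$E_{2a}^{*,0}=E_{2p^s+2}^{*,0}=H_s/u_s=H/(u_0,\dots,u_{h-1},v_1,\dots,v_{h-1}). \tag{9.2}$$

**Step 4: an element that kills $\omega$ and survives.** Let $g=x_1x_2\cdots x_h$. Every term of $\omega$ contains one of $x_1,\dots,x_h$, so $g\,\omega=0$. We claim $g\ne0$ in $E_{2a}^{*,0}$. Modulo $x_1,\dots,x_h$ we have $u_j\equiv\sum_{i\le h}y_i^{p^j}x_{h+i}$, and $\det(y_i^{p^j})_{1\le i\le h,\,0\le j<h}$ is a unit of $P_f$. So $x_1,\dots,x_h,u_0,\dots,u_{h-1}$ is a basis of $\Lambda^1\otimes P_f$. By (9.2), $E^{*,0}_{2a}=\Lambda_{P_s}(x_1,\dots,x_h)$, and $g$ generates its top exterior power, which is free of rank one over $P_s$. By Lemma 5.4(a), $P_s=P_f/(v_1,\dots,v_{h-1})\ne0$.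

**Step 5: the approximation $D$ of $R$.** Now we put $z$ back. Let $R'_{<a}=\tau^{\le2a-2}R'$, and let
$$D=\tau^{\le1}R\otimes R'_{<a}\to R\otimes R\to R$$
be the map given by $R'\to R$ and multiplication. It is a map under $k$. On underlying cohomology it sends the basis $z^\epsilon w^i$ ($\epsilon\in\{0,1\}$, $0\le i<a$) bijectively, up to units, to the basis $z^\epsilon(\beta z)^i$ of $H^{\le2a-1}(Z;k)$. So its cofiber has cohomology only in degrees $\ge c:=2a$.

**Step 6: the bound.** Suppose $n_{\mathcal P}(G_h)\le c=2a$. By Proposition 4.3, $1_D=0$ in $H^*(V;D)[f^{-1}]$. Tensoring the triangle (4.2) with $R'_{<a}$ and inverting $f$ gives an exact sequence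
$$H^{*-2}(V;R'_{<a})[f^{-1}]\xrightarrow{\ (\text{unit})\,\omega\ }H^*(V;R'_{<a})[f^{-1}]\to H^*(V;D)[f^{-1}],$$
whose second map sends $1$ to $1_D=0$. So $1=\omega\alpha$ for some $\alpha$ in the first group, and $g\cdot1=g\,\omega\,\alpha=0$ in $H^*(V;R'_{<a})[f^{-1}]$. By Lemma 6.2 with $S=R'$ and $m=2a-2$, $g=0$ in $E_{2a}^{*,0}$, against Step 4. Therefore
$$n_{\mathcal P}(G_h)\ge2a+1=2(p-1)p^{h-1}+1. \tag{9.3}$$

**Completion of Theorems A and B.** The bounds (7.2) for $p=2$ and (9.3) for $p$ odd, together with the upper bound $n_{\mathcal P}(G_h)\le2p^h-1$ of Section 3, prove Theorem A. The lower bound tends to infinity with $h$, so $n_{\mathcal P}(G)$ is unbounded for every prime $p$ and every field $k$ of characteristic $p$. For $h=1$ the lower bound is $2(p-1)+1=2p-1$, equal to the upper bound, which is B2. Parts B1 and B4 were proved in Section 3 (the ratio in B1 uses Theorem A), and B3 was completed in Section 7. $\blacksquare$
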